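\title{The Koopman $C^*$-algebra of the first Grigorchuk group is just-infinite}

\begin{abstract}
The first Grigorchuk group $\mathcal G$ acts on the boundary of the binary tree and preserves the uniform measure. We prove that the $C^*$-algebra $A$ generated by the resulting Koopman representation is just-infinite: it is infinite dimensional, and all its quotients by non-zero closed ideals are finite dimensional. This confirms a conjecture of Grigorchuk, Musat and R{\o}rdam. Adjoining the continuous functions on the boundary to $A$ gives an algebra $B=\overline{\bigcup_n M_{2^n}(A)}$, which is simple because the orbits of $\mathcal G$ on the boundary grow slowly. The branching of $\mathcal G$ yields ideals of finite codimension shared by $A$ and $M_{2^n}(A)$, and these carry the simplicity of $B$ over to $A$. For a class of self-similar groups with branching we show that $A$ is just-infinite if and only if $B$ is simple, and we characterize this by almost invariant vectors on an orbit. For $\mathcal G$ we list all closed ideals and all finite-dimensional irreducible representations of $A$.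
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
A $C^*$-algebra $A$ is \emph{just-infinite} if it is infinite dimensional and $A/I$ is finite dimensional for every non-zero closed two-sided ideal $I$. In the same way, a group is just-infinite if it is infinite and every non-trivial normal subgroup has finite index. An infinite-dimensional simple algebra is just-infinite for lack of ideals. The definition is more demanding when $A$ is \emph{residually finite dimensional}, that is, when its finite-dimensional representations separate points: then $A$ has many ideals, and all non-zero ones must have finite codimension. Commutative algebras never qualify. If $Y$ is an infinite locally compact Hausdorff space and $U,U'$ are disjoint non-empty open sets, then one of $Y\setminus U$, $Y\setminus U'$ is infinite, and restriction to it is an infinite-dimensional quotient of $C_0(Y)$ with non-zero kernel.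

Let $\{0,1\}^*$ be the binary rooted tree: its vertices are the finite words over $\{0,1\}$, the root is the empty word, and $w$ is joined to $w0$ and $w1$. The first Grigorchuk group $\mathcal G$ is generated by the automorphisms $a,b,c,d$ given recursively, for a finite or infinite word $w$, by
\begin{align*}
a(0w)&=1w, & b(0w)&=0\,a(w), & c(0w)&=0\,a(w), & d(0w)&=0w,\\
a(1w)&=0w, & b(1w)&=1\,c(w), & c(1w)&=1\,d(w), & d(1w)&=1\,b(w).
\end{align*}
It is an infinite torsion group of intermediate growth, and it is known to be a residually finite just-infinite group; these facts motivate the question but are not used below. The group acts on the boundary $\{0,1\}^{\mathbb N}$ and preserves the uniform Bernoulli measure $\mu$, which gives the set of rays with a prescribed prefix of length $n$ the measure $2^{-n}$. The \emph{Koopman representation} $\pi$ on $L^2(\{0,1\}^{\mathbb N},\mu)$ is $(\pi(g)f)(z)=f(g^{-1}z)$, and $C^*_\pi(\mathcal G)$ is the norm closure of $\pi(\mathbb C[\mathcal G])$.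

Let $E_n\subset L^2$ be the space of functions that depend only on the first $n$ letters. It has dimension $2^n$ and is invariant under $\pi$. Put $W_0=E_0$, $W_n=E_n\ominus E_{n-1}$ for $n\ge1$, and
\[
\rho_n=\pi|_{W_n},\qquad r_n=\dim W_n,\qquad\text{so that } r_0=1,\quad r_n=2^{n-1}\ (n\ge1).
\]
Since $\bigcup_nE_n$ is dense, $\pi=\bigoplus_n\rho_n$, and $C^*_\pi(\mathcal G)$ is residually finite dimensional. Grigorchuk, Musat and R{\o}rdam \cite{GMR} conjectured that $C^*_\pi(\mathcal G)$ is just-infinite.

The properties of the group suggest this answer but do not force it. The group $\mathbb Z$ is also residually finite and just-infinite, yet every $C^*$-algebra generated by a unitary representation of $\mathbb Z$ is commutative, hence not just-infinite. What $\mathcal G$ has and $\mathbb Z$ lacks is branching: elements such as $d$ act trivially on one half of the tree and non-trivially on the other. There is also an analytic difficulty. Nothing guarantees in advance that a non-zero closed ideal meets $\pi(\mathbb C[\mathcal G])$, so information about the operator norm must enter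 somewhere.

\subsection*{Results}

\begin{theorem}\label{thm:main}
The $C^*$-algebra $C^*_\pi(\mathcal G)$ is just-infinite.
\end{theorem}

The proof gives the ideal structure completely.

\begin{theorem}\label{thm:ideals}
Let $A=C^*_\pi(\mathcal G)$. The representations $\rho_0,\rho_1,\rho_2,\dots$ are irreducible and pairwise inequivalent. The map $F\mapsto I_F=\bigcap_{k\in F}\ker\rho_k$, with $I_\emptyset=A$, is a bijection from the finite subsets of $\{0,1,2,\dots\}$ onto the non-zero closed ideals of $A$, and $A/I_F\cong\bigoplus_{k\in F}M_{r_k}(\mathbb C)$. Every irreducible representation of $A$ is either faithful or equivalent to some $\rho_k$. For every infinite $\Lambda\subset\{0,1,2,\dots\}$ the representation $\bigoplus_{k\in\Lambda}\rho_k$ is faithful on $A$; consequently $\|x\|=\lim_{k\to\infty}\|\rho_k(x)\|$ for all $x\in A$.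
\end{theorem}

Theorem~\ref{thm:main} uses only four properties of $\mathcal G$, which we now isolate. Let $X$ be a finite alphabet with $q=|X|\ge2$ letters, $X^*$ the rooted tree of finite words, $X^{\mathbb N}$ its boundary with the product topology and the uniform Bernoulli measure $\mu$, and $[v]=vX^{\mathbb N}$ the cylinder of a word $v$. Let $G$ be a countable group acting faithfully on $X^*$ by tree automorphisms. The \emph{section} $g|_v$ of $g$ at a word $v$ is the automorphism defined by $g(vw)=g(v)\,g|_v(w)$; it describes the action of $g$ below $v$, and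
\begin{equation}\label{eq:cocycle}
(gh)|_v=g|_{h(v)}\,h|_v,\qquad g|_{vw}=(g|_v)|_w .
\end{equation}
For an automorphism $k$ and a letter $x$, let $\iota_x(k)$ be the automorphism that acts as $k$ on the subtree below $x$ and trivially on the other subtrees: $\iota_x(k)(xw)=x\,k(w)$ and $\iota_x(k)(yw)=yw$ for $y\ne x$. The first three properties are combinatorial.
\begin{itemize}
\item[(P1)] $g|_v\in G$ for all $g\in G$, $v\in X^*$.
\item[(P2)] $G$ is transitive on $X$, and for each $x\in X$ the homomorphism $\mathrm{Stab}_G(x)\to G$, $g\mapsto g|_x$, is onto.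
\item[(P3)] There is a subgroup $K\le G$ of finite index with $\iota_x(k)\in K$ for all $k\in K$, $x\in X$.
\end{itemize}
Thus (P1) is self-similarity, (P2) says that every subtree sees the whole group, and (P3) says that a large part of $G$ can be placed on one subtree while the others are left alone.

A point $\xi\in X^{\mathbb N}$ is \emph{regular} if every $g\in G$ with $g\xi=\xi$ fixes a neighborhood of $\xi$ pointwise. A point fails to be regular exactly when it lies on the topological boundary of one of the closed sets $\mathrm{Fix}(g)$. These boundaries are closed and nowhere dense, and there are countably many, so regular points exist by Baire's theorem. For $\xi\in X^{\mathbb N}$, let $G$ act on $\ell^2(G\xi)$ by permuting the basis $(e_\zeta)_{\zeta\in G\xi}$. Unit vectors $\eta_k\in\ell^2(G\xi)$ are \emph{almost invariant} if $\|g\eta_k-\eta_k\|\to0$ for every $g\in G$. The fourth property is the analytic one.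
\begin{itemize}
\item[(P4)] For some regular $\xi$, the space $\ell^2(G\xi)$ has almost invariant unit vectors.
\end{itemize}
Let $\pi$ be the Koopman representation of $G$ on $L^2=L^2(X^{\mathbb N},\mu)$, let $A=C^*_\pi(G)$, and let $B\subset B(L^2)$ be the $C^*$-algebra generated by $\pi(G)$ and the multiplication operators from $C(X^{\mathbb N})$. A finitely generated $G$ with word length $|\cdot|$ is \emph{contracting} if there are $n\ge1$, $\theta<1$ and $M$ with $|g|_v|\le\theta|g|+M$ for all $g\in G$, $v\in X^n$.

\begin{theorem}\label{thm:criterion}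
\begin{itemize}
\item[(a)] If $G$ satisfies \textup{(P1)--(P3)}, the following are equivalent: \textup{(i)} $C^*_\pi(G)$ is just-infinite; \textup{(ii)} $B$ is simple; \textup{(iii)} \textup{(P4)} holds; \textup{(iv)} $\ell^2(G\xi)$ has almost invariant unit vectors for every regular $\xi$.
\item[(b)] If $G$ satisfies \textup{(P1)--(P3)} and is amenable, or is finitely generated and contracting, then \textup{(i)--(iv)} hold.
\item[(c)] The group $\mathcal G$ satisfies \textup{(P1)--(P4)}.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} follows from parts (a) and (c).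

\subsection*{The method}
Self-similarity writes each $\pi(g)$ as a $q^n\times q^n$ block matrix with entries in $\pi(G)\cup\{0\}$. This gives a tower $A\subset A_1\subset A_2\subset\cdots$ with $A_n\cong M_{q^n}(A)$, whose union is dense in $B$ (Section~\ref{sec:tower}). The algebra $B$ is easier to analyze than $A$, because the projections onto cylinders single out points of the boundary; it has a largest proper ideal, and (P4) makes that ideal zero (Section~\ref{sec:simple}). Simplicity of a larger algebra usually says little about a subalgebra. Here branching supplies an ideal $J$ of finite codimension in $A$ with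
\[
\cdots\subset M_{q^2}(J)\subset M_q(J)\subset J\subset A\subset M_q(A)\subset M_{q^2}(A)\subset\cdots .
\]
An irreducible representation of $A$ that does not kill $M_{q^n}(J)$ extends to $M_{q^n}(A)$ on the same space. If an ideal $I$ contains no $M_{q^n}(J)$, such extensions exist at every level and combine to a homomorphism on $B$ that kills $I$; hence $I=0$ (Section~\ref{sec:transfer}). Section~\ref{sec:grig} shows this mechanism in dimension four.

\section{Facts about $C^*$-algebras}\label{sec:facts}

Ideals are closed and two-sided, representations are $*$-representations on Hilbert spaces, and representations of unital algebras are unital. For a representation $\sigma$ of $A$ we write $\sigma(g)$ for $\sigma(\pi(g))$. Below, $D$ is a unital $C^*$-algebra. The following facts are standard.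
\begin{itemize}
\item[(F1)] A $*$-homomorphism of $C^*$-algebras is contractive with closed image, and isometric if it is injective. For an ideal $I$, the quotient $D/I$ is a $C^*$-algebra.
\item[(F2)] For each $y\ne0$ in $D$ there is an irreducible representation $\sigma$ with $\sigma(y)\ne0$. In particular, $D$ has a faithful representation.
\item[(F3)] The states of $D$ form a weak* compact set. A state $\varphi$ has a GNS representation $\lambda$ with a cyclic unit vector $\Omega$ such that $\varphi(y)=\langle\lambda(y)\Omega,\Omega\rangle$. If $\varphi$ vanishes on an ideal $I$, so does $\lambda$, because $\langle\lambda(x)\lambda(y)\Omega,\lambda(z)\Omega\rangle=\varphi(z^*xy)$. If $p$ is a projection with $\varphi(p)=1$, then $\lambda(p)\Omega=\Omega$, and so $\varphi(y)=\varphi(pyp)$ for all $y$.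
\item[(F4)] Let $I$ be an ideal of $D$ and $\sigma$ a representation of $I$ on $H$ that is non-degenerate, meaning that $\sigma(I)H$ spans a dense subspace. Then there is a unique representation $\tilde\sigma$ of $D$ on $H$ with $\tilde\sigma(y)\sigma(j)=\sigma(yj)$ for $y\in D$, $j\in I$.
\item[(F5)] A finite-dimensional $D$ is a direct sum of full matrix algebras. Its ideals are the sums of blocks, its irreducible representations are, up to equivalence, the projections onto the blocks, and a faithful representation contains each of them. For any $D$, if $\sigma_1,\dots,\sigma_m$ are pairwise inequivalent irreducible representations on finite-dimensional spaces $V_1,\dots,V_m$, then $(\bigoplus_i\sigma_i)(D)=\bigoplus_iB(V_i)$.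
\end{itemize}

\section{A tower of matrix algebras over $A$}\label{sec:tower}

In this section $G$ satisfies (P1) and (P2). The first step is to extend (P2) to all levels.

\begin{lemma}\label{lem:transitive}
For $u,v\in X^n$ and $g\in G$ there is $h\in G$ with $h(v)=u$ and $h|_v=g$. In particular $G$ is transitive on each $X^n$, and all orbits on $X^{\mathbb N}$ are infinite.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ take $h=g$. Let $v=v'x$ and $u=u'y$ with $x,y\in X$. By (P2) there is $g_1\in G$ with $g_1(x)=y$; by (P1) and (P2) there is $g_2\in\mathrm{Stab}_G(x)$ with $g_2|_x=(g_1|_x)^{-1}g$. Then $h'=g_1g_2$ satisfies $h'(x)=y$ and $h'|_x=g_1|_x\,g_2|_x=g$ by \eqref{eq:cocycle}. By induction there is $h$ with $h(v')=u'$ and $h|_{v'}=h'$. Then $h(v)=u'h'(x)=u$ and $h|_v=h'|_x=g$. An orbit on $X^{\mathbb N}$ meets every cylinder $[u]$ with $u\in X^n$, so it has at least $q^n$ points for every $n$.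
\end{proof}

It follows that $A$ is infinite dimensional: for $v\in X^n$ the range of the linear map $x\mapsto x1_{[v]}$ on $A$ contains the $q^n$ independent functions $1_{[u]}$, $u\in X^n$.

Each cylinder is a scaled copy of the boundary. For $v\in X^n$ let $S_v$ be the isometry of $L^2$ with $(S_vf)(vw)=q^{n/2}f(w)$ and $S_vf=0$ off $[v]$. Then $S_uS_v=S_{uv}$, the projection $P_v=S_vS_v^*$ is multiplication by $1_{[v]}$, and for fixed $n$
\[
S_u^*S_v=0\quad(u\ne v\in X^n),\qquad \sum_{v\in X^n}S_vS_v^*=1 .
\]
Since $g^{-1}(g(v)w)=v\,(g|_v)^{-1}(w)$, the definition of $\pi$ gives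
\begin{equation}\label{eq:cov}
\pi(g)S_v=S_{g(v)}\pi(g|_v),\qquad \pi(g)P_v\pi(g)^*=P_{g(v)} .
\end{equation}
The map $y\mapsto(S_u^*yS_v)_{u,v\in X^n}$ is a $*$-isomorphism of $B(L^2)$ onto $M_{q^n}(B(L^2))$ with inverse $(y_{uv})\mapsto\sum S_uy_{uv}S_v^*$. Hence
\[
A_n=\Big\{\sum_{u,v\in X^n}S_ux_{uv}S_v^* : x_{uv}\in A\Big\}
\]
is a $C^*$-algebra isomorphic to $M_{q^n}(A)$ and contains the identity operator.

\begin{lemma}\label{lem:tower}
We have $A=A_0\subset A_1\subset A_2\subset\cdots$ and
\begin{equation}\label{eq:B}
B=\overline{\textstyle\bigcup_nA_n}=\overline{\mathrm{span}}\{\pi(h)P_v : h\in G,\ v\in X^*\}.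
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:cov}, $\pi(g)=\sum_{x\in X}S_{g(x)}\pi(g|_x)S_x^*$, which lies in $A_1$ by (P1). So $A\subset A_1$. Writing each entry of an element of $A_n$ as an element of $A_1$ and using $S_uS_x=S_{ux}$ gives $A_n\subset A_{n+1}$. Thus $\overline{\bigcup_nA_n}$ is a $C^*$-algebra. It contains $\pi(G)$ and all $P_v$, whose span is dense in $C(X^{\mathbb N})$, so it contains $B$. Conversely, $A_n$ is the closed span of the elements $S_u\pi(g)S_v^*$ with $u,v\in X^n$, and with $h$ as in Lemma~\ref{lem:transitive} we have $S_u\pi(g)S_v^*=\pi(h)S_vS_v^*=\pi(h)P_v\in B$. This proves both equalities.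
\end{proof}

The inclusion $A\subset A_1$ is strict: elements of $A$ map the constant function $1$ to a constant, and $P_x$ does not.

\subsection*{Amplification}
A representation $\sigma$ of $A$ on $V$ gives a representation $\sigma^{(n)}$ of $A_n$ on $V\otimes\ell^2(X^n)$ by applying $\sigma$ to each matrix entry. Its kernel consists of the matrices with entries in $\ker\sigma$. Restricting to $A\subset A_n$ produces a new representation of $A$, with
\begin{equation}\label{eq:ampl}
\sigma^{(n)}(g)(\eta\otimes e_v)=\sigma(g|_v)\eta\otimes e_{g(v)} .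
\end{equation}
If $V\subset L^2$ is a closed invariant subspace and $\sigma=\pi|_V$, then by \eqref{eq:cov} the isometry $\eta\otimes e_v\mapsto S_v\eta$ identifies $\sigma^{(n)}|_A$ with the restriction of $\pi$ to $\bigoplus_{v\in X^n}S_vV$. For $\mathcal G$ we have $E_{n+m}=\bigoplus_{v\in X^n}S_vE_m$, and therefore $W_{k+1}=S_0W_k\oplus S_1W_k$ for $k\ge1$. Hence
\begin{equation}\label{eq:rho}
(\pi|_{E_m})^{(n)}|_A\cong\pi|_{E_{n+m}},\qquad \rho_k^{(1)}|_A\cong\rho_{k+1}\quad(k\ge1).
\end{equation}

\section{Branching in $\mathcal G$ and the idea in dimension four}\label{sec:grig}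

For $g\in\mathcal G$ fixing both letters write $g=(g|_0,g|_1)$. Such pairs multiply coordinatewise, and $a(g_0,g_1)a=(g_1,g_0)$. The definition of $\mathcal G$ reads
\[
b=(a,c),\quad c=(a,d),\quad d=(1,b),\quad\text{so}\quad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).
\]
We have $a^2=1$. From $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$ and $bcd=(1,cdb)$, $cdb=(1,dbc)$, $dbc=(1,bcd)$, induction on the level shows that these six elements are trivial. So $\{1,b,c,d\}$ is a Klein four-group, and $\mathcal G=\langle a,b,d\rangle$.

\begin{proposition}\label{prop:P123}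
The group $\mathcal G$ satisfies \textup{(P1)--(P3)}, with $K$ the normal closure of
\[
t=(ab)^2=(aba)b=(ca,ac).
\]
\end{proposition}

\begin{proof}
(P1) The sections of the generators at letters lie in $\{1,a,b,c,d\}$, and \eqref{eq:cocycle} extends this to all elements and all words.

(P2) The element $a$ swaps the letters. The sections at $0$ of $b,aba,aca,ada$ are $a,c,d,b$, which generate $\mathcal G$. Conjugation by $a$ gives the same at the letter $1$.

(P3) \emph{Finite index.} Modulo $K$ the involutions $a$ and $b$ commute, and $b$ commutes with $d$, so $b$ is central in $\mathcal G/K$. Moreover $(ad)^2=(ada)d=(b,b)$, so $(ad)^4=1$ and $\langle a,d\rangle$ has at most $8$ elements. Hence $|\mathcal G/K|\le16$.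

\emph{Branching.} To find an element of $K$ that is trivial below $1$, take the commutator of $t$ with $ada=(b,1)$:
\[
t(ada)t^{-1}(ada)^{-1}=(ca\,b\,ac\,b,\ 1).
\]
Using $cb=d$ and $c=db$ we get $ca\,b\,ac\,b=c\,(aba)\,d=d\,(baba)\,d=dt^{-1}d$. So $\iota_0(dt^{-1}d)\in K$. The set $L=\{k\in\mathcal G:\iota_0(k)\in K\}$ is a subgroup. It is normal: given $g\in\mathcal G$, (P2) provides $h\in\mathrm{Stab}(0)$ with $h|_0=g$, and $\iota_0(gkg^{-1})=h\,\iota_0(k)h^{-1}\in K$ for $k\in L$. Since $dt^{-1}d\in L$, also $t\in L$, and $K\subset L$. Finally $\iota_1(k)=a\,\iota_0(k)a\in K$ for $k\in K$.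
\end{proof}

\begin{example}\label{ex:four}
We compute $\rho_1,\rho_2,\rho_3$ from \eqref{eq:ampl} and \eqref{eq:rho}. The line $W_1$ is spanned by $\epsilon=1_{[0]}-1_{[1]}$, so $\rho_1(a)=-1$ and $\rho_1(b)=\rho_1(c)=\rho_1(d)=1$. On $W_2=S_0W_1\oplus S_1W_1$,
\[
\rho_2(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
\rho_2(b)=\begin{pmatrix}\rho_1(a)&0\\0&\rho_1(c)\end{pmatrix}=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad
\rho_2(d)=\begin{pmatrix}1&0\\0&1\end{pmatrix},
\]
and $\rho_2(t)=\mathrm{diag}(\rho_1(ca),\rho_1(ac))=-1$. Thus $k=dt^{-1}d\in K$ has $\rho_2(k)=-1$. On $W_3=S_0W_2\oplus S_1W_2$, in $2\times2$ blocks,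
\[
\rho_3(\iota_0(k))=\begin{pmatrix}\rho_2(k)&0\\0&1\end{pmatrix}=\begin{pmatrix}-1&0\\0&1\end{pmatrix},
\qquad\text{so}\qquad
\rho_3\Big(\tfrac12\big(1-\pi(\iota_0(k))\big)\Big)=\begin{pmatrix}1&0\\0&0\end{pmatrix}.
\]
The last matrix is the restriction of $P_0$ to $W_3$. The projection $P_0$ is not in $A$, but in $\rho_3$ an element of $A$ coming from branching acts as $P_0$, and its conjugate by $a$ acts as $P_1$. Since $A_1$ is the closed span of the elements $\pi(h)P_x$, the representation $\rho_3$ of $A$ alone determines an action of $A_1$ on $W_3$. An ideal of $A$ killed by $\rho_3$ is then killed by a representation of $A_1$. Nothing of this kind happens for $\rho_0$ or $\rho_1$: there $\iota_0(k)$ acts as $1$, and $A_1\cong M_2(A)$ has no one-dimensional representation.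
\end{example}

In general the elements $\pi(\iota_x(k))-1$ do not produce $P_x$ so directly. They generate an ideal common to $A$ and $A_1$, and (F4) takes the place of the explicit formula.

\section{From simplicity of $B$ to just-infiniteness of $A$}\label{sec:transfer}

Let $G$ satisfy (P1)--(P3). Let $J$ be the ideal of $A$ generated by $\{\pi(k)-1:k\in K\}$; it is the closed span of the elements $\pi(g)(\pi(k)-1)\pi(g')$ with $g,g'\in G$, $k\in K$. Put
\[
J_n=\Big\{\sum_{u,v\in X^n}S_ux_{uv}S_v^*: x_{uv}\in J\Big\}\cong M_{q^n}(J),
\]
an ideal of $A_n$, with $J_0=J$ and $A_n/J_n\cong M_{q^n}(A/J)$. While the $A_n$ increase, branching makes the $J_n$ decrease. This lemma is the only place where (P3) is used in the proof of Theorem~\ref{thm:criterion}(a).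

\begin{lemma}\label{lem:J}
We have $J\supset J_1\supset J_2\supset\cdots$. Each $J_n$ is an ideal of $A$, and $\dim A/J_n<\infty$.
\end{lemma}

\begin{proof}
Let $x,y\in X$, $g,g'\in G$, $k\in K$. By (P3), $\iota_y(k)\in K$, and \eqref{eq:cov} gives $\pi(\iota_y(k))=S_y\pi(k)S_y^*+\sum_{y'\ne y}P_{y'}$. Hence $S_y(\pi(k)-1)S_y^*=\pi(\iota_y(k))-1\in J$. By Lemma~\ref{lem:transitive} choose $h,h'\in G$ with $h(y)=x$, $h|_y=g$, $h'(y)=y$, $h'|_y=g'$. Then $\pi(h)S_y=S_x\pi(g)$. Also $\pi(h'^{-1})S_y=S_y\pi(g'^{-1})$, and taking adjoints, $S_y^*\pi(h')=\pi(g')S_y^*$. Therefore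
\[
S_x\,\pi(g)(\pi(k)-1)\pi(g')\,S_y^*=\pi(h)\,S_y(\pi(k)-1)S_y^*\,\pi(h')\in J .
\]
Taking closed spans gives $J_1\subset J$. An element of $J_{n+1}$ has the form $\sum_{u,v\in X^n}S_uj_{uv}S_v^*$ with $j_{uv}\in J_1\subset J$, so $J_{n+1}\subset J_n$. Now $J_n\subset J\subset A\subset A_n$ and $J_n$ is an ideal of $A_n$, hence of $A$. Since $\pi(gk)-\pi(g)\in J$, the image of $\pi(\mathbb C[G])$ in $A/J$ is spanned by at most $[G:K]$ elements; being dense and finite dimensional, it is all of $A/J$. Finally $A/J_n$ embeds in $A_n/J_n\cong M_{q^n}(A/J)$.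
\end{proof}

\begin{proposition}\label{prop:transfer}
If $B$ is simple, then every non-zero ideal of $A$ contains some $J_n$, and $A$ is just-infinite.
\end{proposition}

\begin{proof}
Let $I$ be an ideal of $A$ that contains no $J_n$. We show that $I=0$.

\emph{Extension to $A_n$.} The image of $J_n$ in $A/I$ is non-zero, so by (F2) there is an irreducible representation $\sigma_n$ of $A$ on some $H_n$ with $\sigma_n(I)=0$ and $\sigma_n(J_n)\ne0$. As $J_n$ is an ideal of $A$, the closed span of $\sigma_n(J_n)H_n$ is a non-zero invariant subspace, hence equal to $H_n$. As $J_n$ is also an ideal of $A_n$, (F4) gives a representation $\tau_n$ of $A_n$ on $H_n$ with $\tau_n(y)\sigma_n(j)=\sigma_n(yj)$ for $y\in A_n$, $j\in J_n$. For $y\in A$ the right side equals $\sigma_n(y)\sigma_n(j)$, so $\tau_n|_A=\sigma_n$ by non-degeneracy.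

\emph{Passage to $B$.} The $\tau_n$ act on unrelated spaces, and a given $y\in A_m$ is in the domain of $\tau_n$ only for $n\ge m$. So we work with sequences and ignore finitely many terms. Let $Q$ be the quotient of the $C^*$-algebra of bounded sequences $(y_n)$, $y_n\in B(H_n)$, by the ideal of sequences with $\|y_n\|\to0$. The unit of $Q$ is non-zero, since $H_n\ne0$ for all $n$. For $y\in A_m$ let $\Theta(y)\in Q$ be the class of the sequence with entries $\tau_n(y)$ for $n\ge m$ and $0$ for $n<m$. The class does not depend on the choice of $m$, and $\Theta$ is a unital $*$-homomorphism on $\bigcup_mA_m$ that is contractive by (F1). By \eqref{eq:B} it extends to a unital $*$-homomorphism $B\to Q$. Its kernel is a proper ideal of the simple algebra $B$, hence zero. For $x\in I$ we have $\tau_n(x)=\sigma_n(x)=0$ for all $n$, so $\Theta(x)=0$ and $x=0$.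

Thus a non-zero ideal $I$ contains some $J_n$, and $A/I$ is a quotient of the finite-dimensional algebra $A/J_n$. Since $A$ is infinite dimensional, it is just-infinite.
\end{proof}

\section{Simplicity of $B$}\label{sec:simple}

In this section $G$ satisfies (P1) and (P2); property (P3) is not used. Fix a regular point $\xi$ and let $v_n$ be its prefix of length $n$. The projections $P_{v_n}$ decrease, and a state that equals $1$ on all of them is concentrated at $\xi$. We show that there is only one such state, that every representation of $B$ approximates it, and that (P4) lets its GNS representation approximate the identity representation on $L^2$ in turn.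

\begin{lemma}\label{lem:state}
There is exactly one state $\varphi_\xi$ on $B$ with $\varphi_\xi(P_{v_n})=1$ for all $n$. Its GNS representation $\lambda_\xi$ acts on $\ell^2(G\xi)$, with cyclic vector $e_\xi$, by
\[
\lambda_\xi(\pi(h))e_\zeta=e_{h\zeta},\qquad \lambda_\xi(P_u)e_\zeta=1_{[u]}(\zeta)\,e_\zeta .
\]
\end{lemma}

\begin{proof}
\emph{Existence.} The vector state at the unit vector $S_{v_n}1$ equals $1$ on $P_{v_m}$ for $m\le n$. A weak* cluster point of these states has the required property.

\emph{Uniqueness.} Let $\varphi$ be such a state. By \eqref{eq:B} it suffices to determine $\varphi(y)$ for $y=\pi(h)P_u$, and by (F3) $\varphi(y)=\varphi(P_{v_n}yP_{v_n})$ for every $n$. Let $n\ge|u|$. If $\xi\notin[u]$, then $P_uP_{v_n}=0$ and $\varphi(y)=0$. If $\xi\in[u]$, then $P_uP_{v_n}=P_{v_n}$ and $\varphi(y)=\varphi(P_{v_n}\pi(h)P_{v_n})$, and there are two cases. If $h\xi\ne\xi$, then $h(v_n)\ne v_n$ for large $n$, so $P_{v_n}\pi(h)P_{v_n}=P_{v_n}P_{h(v_n)}\pi(h)=0$ and $\varphi(y)=0$. If $h\xi=\xi$, then by regularity $h$ fixes $[v_n]$ pointwise for large $n$, so $\pi(h)P_{v_n}=P_{v_n}$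 and $\varphi(y)=1$.

\emph{The GNS representation.} Write $\lambda$ for it and $\Omega$ for its cyclic vector. The computation above, with $u$ empty, shows that $\langle\lambda(\pi(h))\Omega,\lambda(\pi(h'))\Omega\rangle=\varphi_\xi(\pi(h'^{-1}h))$ is $1$ if $h\xi=h'\xi$ and $0$ otherwise. So $e_{h\xi}=\lambda(\pi(h))\Omega$ is a well-defined orthonormal family permuted by $G$. Since $\|\lambda(P_w)\Omega\|^2=\varphi_\xi(P_w)=1_{[w]}(\xi)$, we have $\lambda(P_w)\Omega=1_{[w]}(\xi)\Omega$. By \eqref{eq:B} the vectors $e_{h\xi}$ therefore span a dense subspace. Finally $P_u\pi(h)=\pi(h)P_{h^{-1}(u)}$ gives $\lambda(P_u)e_{h\xi}=1_{[h^{-1}(u)]}(\xi)e_{h\xi}=1_{[u]}(h\xi)e_{h\xi}$.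
\end{proof}

\begin{remark}
Regularity is used only in the case $h\xi=\xi$, and uniqueness fails without it. In $\mathcal G$ take $\xi=111\cdots$. The element $d$ fixes $\xi$, and for $v=1^{3m+1}0$ it fixes $v$ with $d|_v=b|_0=a$; so $\xi$ is not regular. By \eqref{eq:cov}, $\pi(d)S_v1=S_v1$, while $\pi(d)S_v\epsilon=-S_v\epsilon$ for $\epsilon=1_{[0]}-1_{[1]}$. Cluster points of the corresponding vector states as $m\to\infty$ equal $1$ on every $P_{1^n}$, and take the values $1$ and $-1$ on $\pi(d)$.
\end{remark}

\begin{lemma}\label{lem:largest}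
Every proper ideal of $B$ is contained in $\ker\lambda_\xi$.
\end{lemma}

\begin{proof}
Let $I$ be a proper ideal. By (F2) applied to $B/I$ there is a representation $\sigma$ of $B$ on $H\ne0$ with $\ker\sigma=I$. For fixed $n$ the projections $P_v$, $v\in X^n$, sum to $1$ and are unitarily conjugate in $B$, by \eqref{eq:cov} and Lemma~\ref{lem:transitive}. So $\sigma(P_{v_n})\ne0$. Choose unit vectors $\zeta_n\in\sigma(P_{v_n})H$. Since $P_{v_m}\ge P_{v_n}$ for $m\le n$, a weak* cluster point of the states $\langle\sigma(\cdot)\zeta_n,\zeta_n\rangle$ equals $1$ on every $P_{v_m}$, so it is $\varphi_\xi$ by Lemma~\ref{lem:state}. Thus $\varphi_\xi$ vanishes on $I$, and so does $\lambda_\xi$ by (F3).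
\end{proof}

So $B$ is simple if and only if $\lambda_\xi$ is faithful. The difficulty is that $\lambda_\xi$ lives on a countable orbit, while the norm of $B$ is defined by the measure $\mu$. Almost invariant vectors bridge the gap: transitivity forces them to spread evenly over the cylinders, so they imitate the constant function.

\begin{proposition}\label{prop:simple}
If $\ell^2(G\xi)$ has almost invariant unit vectors, then $B$ is simple.
\end{proposition}

\begin{proof}
Let $\eta_k$ be such vectors, $\lambda=\lambda_\xi$, and let $\psi(y)=\langle y1,1\rangle$ be the vector state of the constant function $1\in L^2$. Then $\psi(\pi(h)P_u)=\mu([h(u)])=q^{-|u|}$. We claim that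
\begin{equation}\label{eq:limit}
\langle\lambda(y)\eta_k,\eta_k\rangle\to\psi(y)\qquad(y\in B).
\end{equation}
Put $p_k(u)=\langle\lambda(P_u)\eta_k,\eta_k\rangle$. By \eqref{eq:cov}, $p_k(h(u))=\langle\lambda(P_u)h^{-1}\eta_k,h^{-1}\eta_k\rangle$, so $|p_k(h(u))-p_k(u)|\le2\|h^{-1}\eta_k-\eta_k\|\to0$. The $q^n$ numbers $p_k(u)$, $u\in X^n$, sum to $1$, and their differences tend to $0$ because $G$ is transitive on $X^n$. So $p_k(u)\to q^{-|u|}$. Next, $\langle\lambda(\pi(h)P_u)\eta_k,\eta_k\rangle=\langle\lambda(P_u)\eta_k,h^{-1}\eta_k\rangle$ differs from $p_k(u)$ by at most $\|h^{-1}\eta_k-\eta_k\|$. This proves \eqref{eq:limit} for $y=\pi(h)P_u$, and the general case follows from \eqref{eq:B}, since states have norm one.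

By \eqref{eq:limit}, $\psi$ vanishes on the ideal $\ker\lambda$. For $y\in\ker\lambda$ and $z,z'\in B$ we get $\langle yz1,z'1\rangle=\psi(z'^*yz)=0$. The space $B1$ contains every $1_{[u]}$ and is therefore dense in $L^2$. Hence $y=0$, and Lemma~\ref{lem:largest} shows that $B$ is simple.
\end{proof}

\section{Almost invariant vectors and the proof of Theorem~\ref{thm:criterion}}\label{sec:P4}

Contraction bounds the growth of orbits: an element of length $R$ moves a short prefix of a ray in boundedly many ways, and it acts on the rest by an element of length about $\theta R$.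

\begin{lemma}\label{lem:growth}
Let $G$ satisfy \textup{(P1)}. If $G$ is amenable, or finitely generated and contracting, then $\ell^2(G\xi)$ has almost invariant unit vectors for every $\xi\in X^{\mathbb N}$.
\end{lemma}

\begin{proof}
\emph{Amenable $G$.} A countable amenable group has probability vectors $\nu_k\in\ell^1(G)$ with $\|g\nu_k-\nu_k\|_1\to0$ for all $g$ (Reiter's condition). Their images $\bar\nu_k$ under the equivariant map $g\mapsto g\xi$ are probability vectors on $G\xi$ with the same property. Since $(\sqrt s-\sqrt{s'})^2\le|s-s'|$ for $s,s'\ge0$, the unit vectors $\eta_k=\bar\nu_k^{1/2}$ satisfy $\|g\eta_k-\eta_k\|_2^2\le\|g\bar\nu_k-\bar\nu_k\|_1\to0$.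

\emph{Contracting $G$.} Let $\Sigma$ be the finite symmetric generating set defining $|\cdot|$, and let $n,\theta,M$ be the constants; increasing them, we may assume $0<\theta<1$ and $M\ge0$. For real $R\ge0$ put $f(R)=\max_z|\{gz:|g|\le R\}|$, a finite non-decreasing function. For $z=vw$ with $|v|=n$ we have $gz=g(v)\,g|_v(w)$, with at most $q^n$ choices for $g(v)$ and $|g|_v|\le\theta R+M$. So
\[
f(R)\le q^nf(\theta R+M).
\]
The map $R\mapsto\theta R+M$ fixes $R_*=M/(1-\theta)$ and multiplies $R-R_*$ by $\theta$. For $R>R_*+1$ and $m=\lceil\log(R-R_*)/\log(1/\theta)\rceil$ we have $\theta^m(R-R_*)\le1$, so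
\begin{equation}\label{eq:poly}
f(R)\le q^{nm}f(R_*+1)\le q^n(R-R_*)^{n\log q/\log(1/\theta)}f(R_*+1).
\end{equation}
Let $D_j=\{g\xi:|g|\le j\}$. Then $D_j\subset D_{j+1}$, and $|D_j|\le f(j)$ is bounded by a polynomial in $j$. Hence $\liminf_j|D_{j+1}|/|D_j|=1$, since otherwise $|D_j|$ would grow exponentially. Put $\eta_j=|D_j|^{-1/2}1_{D_j}$. For $s\in\Sigma$ we have $sD_j\subset D_{j+1}$ and $|sD_j|=|D_j|$, so
\[
\|s\eta_j-\eta_j\|^2=\frac{2|sD_j\setminus D_j|}{|D_j|}\le\frac{2|D_{j+1}\setminus D_j|}{|D_j|}.
\]
Along a subsequence the right side tends to $0$. The inequality $\|gh\eta-\eta\|\le\|h\eta-\eta\|+\|g\eta-\eta\|$ passes from generators to all of $G$.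
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) The implication (iv)$\Rightarrow$(iii) holds because regular points exist, (iii)$\Rightarrow$(ii) is Proposition~\ref{prop:simple}, and (ii)$\Rightarrow$(i) is Proposition~\ref{prop:transfer}.

(i)$\Rightarrow$(iv). Let $\xi$ be regular. The space $\lambda_\xi(A)e_\xi$ contains $e_\zeta$ for all $\zeta$ in the orbit $G\xi$, which is infinite by Lemma~\ref{lem:transitive}. So $\lambda_\xi(A)$ is an infinite-dimensional quotient of $A$, and by (i) and (F1) $\lambda_\xi|_A$ is isometric. This transports the invariant vector $1\in L^2$ to $\ell^2(G\xi)$, approximately. Let $\Sigma\subset G$ be finite with $1\in\Sigma$, and let $m_\Sigma=|\Sigma|^{-1}\sum_{s\in\Sigma}\pi(s)$. Since $m_\Sigma1=1$, we have $\|m_\Sigma\|=1$, so there are unit vectors $\eta\in\ell^2(G\xi)$ with $\|\lambda_\xi(m_\Sigma)\eta\|$ arbitrarily close to $1$. Expanding the square and using $\operatorname{Re}\langle s\eta,s'\eta\rangle=1-\frac12\|s\eta-s'\eta\|^2$, we get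
\[
\|\lambda_\xi(m_\Sigma)\eta\|^2=1-\frac1{2|\Sigma|^2}\sum_{s,s'\in\Sigma}\|s\eta-s'\eta\|^2 .
\]
Taking $s'=1$, we can make $\max_{s\in\Sigma}\|s\eta-\eta\|$ as small as we like. Write the countable group $G$ as an increasing union of finite sets $\Sigma_k\ni1$, and choose unit vectors $\eta_k$ with $\|s\eta_k-\eta_k\|<1/k$ for $s\in\Sigma_k$.

(b) Lemma~\ref{lem:growth} gives (iv).

(c) Properties (P1)--(P3) are Proposition~\ref{prop:P123}. For (P4) we show that $\mathcal G$ is contracting for the generating set $\{a,b,c,d\}$. In a shortest word for $g$ no two letters $a$ are adjacent, and no two letters from $\{b,c,d\}$ are adjacent, because their product is $1$ or a single generator. So at most $(|g|+1)/2$ of its letters lie in $\{b,c,d\}$. By \eqref{eq:cocycle}, $g|_x$ is a product of sections of these $|g|$ letters at letters of $X$; those of $a$ are trivial, and those of $b,c,d$ have length at most $1$. Hence $|g|_x|\le(|g|+1)/2$, which is contraction with $n=1$, $\theta=M=\frac12$, and Lemma~\ref{lem:growth} applies to any regular point. Here $R_*=1$, and \eqref{eq:poly} reads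 $f(R)\le2(R-1)f(2)$: orbits grow at most linearly.
\end{proof}

Theorem~\ref{thm:main} is now proved. By part (a), property (P4) cannot be dropped. The next example shows the same for (P3).

\begin{example}
Let $g$ be the binary odometer, $g(0w)=1w$, $g(1w)=0\,g(w)$, and $G=\langle g\rangle$. Then (P1) holds, and (P2) holds because $g$ swaps the letters and $g^2=(g,g)$. Orbits on the boundary are infinite by Lemma~\ref{lem:transitive}, so $G\cong\mathbb Z$ acts freely and every point is regular. As $\mathbb Z$ is amenable, Lemma~\ref{lem:growth} and Proposition~\ref{prop:simple} show that (P4) holds and $B$ is simple. But $A$ is commutative, hence not just-infinite.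
\end{example}

\section{The ideals of $C^*_\pi(\mathcal G)$}\label{sec:ideals}

Now $G=\mathcal G$, $K$ is the normal closure of $t=(ab)^2=(ca,ac)$, and $J,J_n$ are as in Section~\ref{sec:transfer}. Since $B$ is simple, every non-zero ideal of $A$ contains some $J_n$, so Theorem~\ref{thm:ideals} amounts to computing $A/J_n$. Everything reduces to $A/J$. This algebra is a quotient of $\mathbb C[\mathcal G/K]$, and the question is which irreducible representations of $\mathcal G/K$ survive. One constraint is visible at once: $\pi(d)-1=S_1(\pi(b)-1)S_1^*$ and $\pi(ada)-1=S_0(\pi(b)-1)S_0^*$, so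
\begin{equation}\label{eq:relation}
(\pi(d)-1)(\pi(ada)-1)=0 .
\end{equation}
The remaining constraints come from self-similarity: a surviving representation must occur in the amplification of a surviving representation.

\begin{lemma}\label{lem:AJ}
Up to equivalence, the irreducible representations of $A$ that vanish on $J$ are exactly $\rho_0$ and $\rho_1$.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of equivalence classes of these representations; it is finite, and its members are finite dimensional, because $\dim A/J<\infty$. The element $t$ fixes both letters, hence so does its normal closure $K$. So $K$ acts trivially on $E_1$, and $\rho_0,\rho_1\in\mathcal I$.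

\emph{Recursion.} The representation $\bigoplus_{\tau\in\mathcal I}\tau$ has kernel $J$, so $\bigoplus_{\tau\in\mathcal I}\tau^{(1)}$ has kernel $J_1$ in $A_1$, and its restriction to $A$ is faithful on the finite-dimensional algebra $A/J_1$. Any $\sigma\in\mathcal I$ vanishes on $J_1\subset J$, so by (F5) it is contained in that restriction. Being irreducible, it is contained in one summand:
\begin{equation}\label{eq:star}
\text{every $\sigma\in\mathcal I$ is contained in $\tau^{(1)}|_A$ for some $\tau\in\mathcal I$.}
\end{equation}
Fix such $\sigma$ and $\tau$. Since $\sigma(t)=1$, the operator $\tau^{(1)}(t)=\tau(ca)\oplus\tau(ac)$ has the eigenvalue $1$.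

\emph{$\tau$ is a character.} The representation $\tau$ is an irreducible representation of $\mathcal G/K$, in which $b$ is central. So $\tau(b)=\beta=\pm1$ is a scalar and $\tau(c)=\beta\tau(d)$. The element $(ad)^2=(da)^2$ has square $1$ and commutes with $a$ and $d$, so it is central modulo $K$ and $\tau((ad)^2)=\pm1$. If the sign is $-1$, then $\tau^{(1)}(t)=\beta\tau(da)\oplus\beta\tau(ad)$ has square $-1$ and cannot have the eigenvalue $1$. So the sign is $+1$. Then $\tau(a)$ and $\tau(d)$ commute, $\tau(\mathcal G)$ is commutative, and $\dim\tau=1$.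

\emph{Which characters.} Let $\alpha,\beta,\gamma,\delta\in\{\pm1\}$ be the values of $\tau$ on $a,b,c,d$. Applying $\tau$ to \eqref{eq:relation} gives $(\delta-1)^2=0$, so $\delta=1$ and $\gamma=\beta$. Since $\tau^{(1)}(t)$ is the scalar $\alpha\gamma$, we get $\alpha=\gamma$. Two cases remain.
\begin{itemize}
\item $\alpha=\beta=1$. Then $\tau=\rho_0=\pi|_{E_0}$ and $\tau^{(1)}|_A\cong\pi|_{E_1}=\rho_0\oplus\rho_1$ by \eqref{eq:rho}. So $\sigma$ is $\rho_0$ or $\rho_1$.
\item $\alpha=\beta=-1$. Then $\tau^{(1)}(a)$ swaps $e_0,e_1$ and $\tau^{(1)}(d)=\mathrm{diag}(1,\beta)=\mathrm{diag}(1,-1)$. These matrices generate $M_2(\mathbb C)$, so $\sigma=\tau^{(1)}|_A$ is two-dimensional.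
\end{itemize}
Hence every character in $\mathcal I$ falls under the first case and is $\rho_0$ or $\rho_1$. Both send $b$ to $1$, so no character $\tau\in\mathcal I$ has $\beta=-1$, and the second case does not occur.
\end{proof}

\begin{lemma}\label{lem:Jn}
For every $n\ge0$, $J_n=\ker\big(\pi|_{E_{n+1}}\big)=\bigcap_{k=0}^{n+1}\ker\rho_k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:AJ} and (F2), $\pi|_{E_1}=\rho_0\oplus\rho_1$ has kernel $J$. So $(\pi|_{E_1})^{(n)}$ has kernel $J_n$ in $A_n$. Its restriction to $A$ has kernel $J_n\cap A=J_n$ and is equivalent to $\pi|_{E_{n+1}}$ by \eqref{eq:rho}.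
\end{proof}

\begin{lemma}\label{lem:irr}
The representations $\rho_k$ are irreducible and pairwise inequivalent.
\end{lemma}

\begin{proof}
The representations $\rho_0,\rho_1$ are one-dimensional. The matrices $\rho_2(a)$ and $\rho_2(b)$ in Example~\ref{ex:four} generate $M_2(\mathbb C)$, so $\rho_2$ is irreducible. Let $k\ge3$ and suppose that $\rho_{k-1}$ is irreducible. Since $\dim W_{k-1}=2^{k-2}\ge2$, Lemma~\ref{lem:AJ} gives $\rho_{k-1}(J)\ne0$. This is a non-zero ideal of $\rho_{k-1}(A)=B(W_{k-1})$, a simple algebra, so $\rho_{k-1}(J)=B(W_{k-1})$. As $J_1\subset A$ consists of all $2\times2$ matrices over $J$, the image $\rho_{k-1}^{(1)}(J_1)$ is all of $M_2(B(W_{k-1}))$. By \eqref{eq:rho}, $\rho_k(A)=B(W_k)$, and $\rho_k$ is irreducible. The dimensions are $1,1,2,4,8,\dots$, and $\rho_1(a)=-1\ne\rho_0(a)$, so no two $\rho_k$ are equivalent.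
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ideals}]
The first assertion is Lemma~\ref{lem:irr}. With Lemma~\ref{lem:Jn} and (F5) it gives an isomorphism
\begin{equation}\label{eq:quot}
\rho_0\oplus\dots\oplus\rho_{n+1}\colon\ A/J_n\longrightarrow\bigoplus_{k=0}^{n+1}M_{r_k}(\mathbb C).
\end{equation}
The ideals of the right side are the sums of blocks. Hence the ideals of $A$ containing $J_n$ are exactly the $I_F$ with $F\subset\{0,\dots,n+1\}$, different sets $F$ give different ideals, and $A/I_F\cong\bigoplus_{k\in F}M_{r_k}(\mathbb C)$ through the $\rho_k$, $k\in F$. Any two finite sets lie in a common $\{0,\dots,n+1\}$, so $F\mapsto I_F$ is injective. Each $I_F$ is non-zero, because it has finite codimension and $\dim A=\infty$. By Theorem~\ref{thm:criterion} the algebra $B$ is simple, so by Proposition~\ref{prop:transfer} every non-zero ideal contains some $J_n$ and is of the form $I_F$.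

An irreducible representation that is not faithful has kernel $I_F$ for some finite $F$. It is an irreducible representation of $A/I_F$, hence equivalent to some $\rho_k$ with $k\in F$.

Let $\Lambda$ be infinite and suppose that $\bigcap_{k\in\Lambda}\ker\rho_k\ne0$. This ideal is some $I_F$, so all $\rho_k$ with $k\in\Lambda$ are irreducible representations of $A/I_F$. They are pairwise inequivalent, while $A/I_F$ has only $|F|$ irreducible representations, a contradiction. So $\bigoplus_{k\in\Lambda}\rho_k$ is faithful, and by (F1) $\|x\|=\sup_{k\in\Lambda}\|\rho_k(x)\|$ for $x\in A$. Finally, $\|\rho_k(x)\|\le\|x\|$ for all $k$, and for $C<\|x\|$ the set $\{k:\|\rho_k(x)\|\le C\}$ is finite, since otherwise it could serve as $\Lambda$. Hence $\|\rho_k(x)\|\to\|x\|$.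
\end{proof}

\begin{thebibliography}{1}
\bibitem{GMR} Rostislav Grigorchuk, Magdalena Musat and Mikael R{\o}rdam, \emph{Just-infinite C*-algebras}, arXiv:1604.08774 (2016).
\end{thebibliography}
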